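# Thundercloud-forest graphs have chromatic threshold zero in $G(n,p)$ with $p=n^{-o(1)}$

## 1. Zero as the guess: bipartite graphs, odd cycles, and the anatomy of a thundercloud

The first guess is zero. Here is what it answers.

Write $G(n,p)$ for the Erdős–Rényi random graph on $[n]$, and say that an event holds w.h.p. if its probability tends to $1$ as $n\to\infty$. Take a fixed graph $H$ and look at all $H$-free subgraphs $G\subseteq G(n,p)$ whose minimum degree is a constant proportion of $pn$. Must their chromatic number be bounded?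

**Definition (chromatic threshold).** For a graph $H$ and $p=p(n)$, $\delta_\chi(H,p)$ is the infimum of all $d>0$ with this property: there is $C=C(H,d,p)$ such that w.h.p. every $H$-free $G\subseteq G(n,p)$ with $\delta(G)\ge dpn$ satisfies $\chi(G)\le C$.

**Definition (cloud-forest, thundercloud-forest).** $H$ is a *cloud-forest graph* if there is an independent set $I\subset V(H)$, the *cloud*, such that $H-I$ is a forest $F$, the only edges from $I$ go to leaves or isolated vertices of $F$, and no two adjacent leaves of $F$ both send edges to $I$. It is a *thundercloud-forest graph* if some such cloud $I$ has the further property that every odd cycle of $H$ uses at least two vertices of $I$.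

The question comes from Allen, Böttcher, Griffiths, Kohayakawa and Morris, "Chromatic thresholds in dense random graphs", arXiv:1508.03870 (2015). It is known that if $\chi(H)=3$, $p=o(1)$, $p=n^{-o(1)}$ and $H$ is a thundercloud-forest graph, then $\delta_\chi(H,p)\le 1/3$. The guess is that $1/3$ can be replaced by $0$. These notes prove the guess, in the following form.

**Theorem 1.** Let $H$ be a thundercloud-forest graph and $d>0$. There are $C=C(H,d)$ and $\kappa=\kappa(H,d)>0$ such that if $p=p(n)\ge n^{-\kappa}$ for all large $n$, then w.h.p. every $H$-free $G\subseteq G(n,p)$ with $\delta(G)\ge dpn$ has $\chi(G)\le C$.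

If $p=n^{-o(1)}$, then $p\ge n^{-\kappa}$ for all large $n$, whatever fixed $\kappa>0$ is. So Theorem 1 applies for every $d>0$ and gives: *if $H$ is a thundercloud-forest graph, $p=o(1)$ and $p=n^{-o(1)}$, then $\delta_\chi(H,p)=0$.* The theorem does not need $p=o(1)$. The property for one $d$ implies it for all larger $d$, so we assume $0<d\le 1$ throughout.

**Bipartite graphs.** Every bipartite $H$ is a thundercloud-forest graph: let $I$ be one side. Then $F$ consists of isolated vertices, and there are no odd cycles. Here the guess holds for a cheap reason. Say $H\subseteq K_{t,t}$, and let $G$ be $H$-free with $N\geq 1$ vertices and $\delta(G)\ge dpn$. Then $e(G)\ge \frac12 dpnN\ge\frac12dpN^2$, while the Kővári–Sós–Turán theorem gives $e(G)=O(N^{2-1/t})$. So $p=O(N^{-1/t})$, where $N\ge dpn$. If $p=n^{-o(1)}$, the left side is $n^{-o(1)}$ and the right side is at most $n^{-1/t+o(1)}$, which is impossible for large $n$. No such $G$ exists.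

**Odd cycles.** In $C_3$ a cloud has at most one vertex. If it is empty, the rest is not a forest. If it is one vertex, the rest is an edge whose two ends both send edges to $I$, which is forbidden. So $C_3$ is not a cloud-forest graph. In $C_5=v_1\dots v_5$, the cloud $\{v_1\}$ works: it leaves the path $v_2v_3v_4v_5$, whose leaves are not adjacent. A cloud with two vertices, say $\{v_1,v_3\}$, leaves the edge $v_4v_5$, whose two ends both send edges to $I$. So every cloud of $C_5$ is a single vertex, and $C_5$ is a cloud-forest graph but not a thundercloud-forest graph. In $C_{2k+1}$ with $k\ge3$ take $I=\{v_1,v_3\}$. What is left is the isolated vertex $v_2$ and the path $v_4\dots v_{2k+1}$ on $2k-2\ge 4$ vertices, whose leaves are not adjacent. So $C_7, C_9,\dots$ are thundercloud-forest graphs.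

The next lemma turns the definition into the form in which we use it.

**Lemma 2 (anatomy).** Let $I$ be a cloud witnessing that $H$ is a thundercloud-forest graph. Let $F=H-I$, let $J$ be the set of vertices of $F$ with a neighbor in $I$, and let $F'=F-J$.

(a) $I$ and $J$ are independent, $F'$ is a forest, there are no edges between $V(F')$ and $I$, and each $j\in J$ has at most one neighbor in $F'$.

(b) If $T'$ is a component of $F'$ with color classes $A',B'$, then no $i\in I$ is adjacent both to some $j\in J$ with $F'$-neighbor in $A'$ and to some $j'\in J$ with $F'$-neighbor in $B'$.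

*Proof.* (a) Vertices of $J$ are leaves or isolated vertices of $F$, so each has at most one neighbor in $F$. Two adjacent vertices of $J$ would be adjacent leaves of $F$ both sending edges to $I$, which is excluded. There are no edges from $F'$ to $I$ by the definition of $J$.

(b) Suppose there are such $i,j,j'$, with $F'$-neighbors $a\in A'$ of $j$ and $b\in B'$ of $j'$. Then $a\ne b$, hence $j\ne j'$ by (a). The path from $a$ to $b$ in $T'$ has odd length. So $i\,j\,a\cdots b\,j'\,i$ is a cycle with an odd number plus four edges. It is an odd cycle of $H$ with exactly one vertex in $I$, a contradiction. $\square$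

So all edges of $H$ lie inside $F'$, between $F'$ and $J$, or between $J$ and $I$. In $C_7$ with $I=\{v_1,v_3\}$ we have $J=\{v_2,v_4,v_7\}$, and $F'$ is the edge $v_5v_6$. In (b), the cloud vertex $v_3$ sees the side of $v_5$ only, and $v_1$ sees the side of $v_6$ only. In $C_5$ with $I=\{v_1\}$ the single cloud vertex sees both sides of the edge $v_3v_4$ of $F'$; this is what (b) forbids.

## 2. Dense pairs inside the neighborhoods of a random graph

**Conventions.** $\Gamma=G(n,p)$ on $[n]$. The graph $G\subseteq\Gamma$ need not be spanning. We write $e_G(S,T)=\sum_{x\in S}\deg_G(x,T)$, which counts ordered pairs, and $S,T$ may overlap. $\Gamma(\cdot,\cdot)$ and $G(\cdot,\cdot)$ are the adjacency indicators. "$n$ large" means $n\ge n_0$, where $n_0$ depends only on the fixed constants involved. $|T|$ is the number of vertices of a tree $T$.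

We want to use one random property only, so that afterwards everything is deterministic and holds for all $G\subseteq\Gamma$ at once.

**Lemma 3.** W.h.p., for all $S,T\subseteq[n]$,
$$|e_\Gamma(S,T)-p|S||T||\le 2\sqrt{n|S||T|}.\tag{P}$$

*Proof.* We may assume $S,T\ne\emptyset$. Write $e_\Gamma(S,T)=\sum_{xy}c_{xy}\mathbf 1[xy\in\Gamma]$ over unordered pairs, where $c_{xy}\in\{0,1,2\}$ counts the orderings with first vertex in $S$ and second in $T$. Then $\sum c_{xy}=|S||T|-|S\cap T|$, so $\sum c_{xy}^2\le 2|S||T|$. Hoeffding's inequality bounds the probability of a deviation of at least $\lambda$ from the mean by $2\exp(-2\lambda^2/\sum c_{xy}^2)$. With $\lambda=\sqrt{2n|S||T|}$ this is at most $2e^{-2n}$. There are $4^n$ pairs $(S,T)$, so the failure probability is at most $2(4/e^2)^n\to0$. The mean is $p(|S||T|-|S\cap T|)$, which differs from $p|S||T|$ by at most $|S\cap T|\le\sqrt{|S||T|}$. Finally $\sqrt{2n}+1\le2\sqrt n$ for $n\ge6$. $\square$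

**From now on we assume (P).** We shall also need a weighted form. For $S,Z\subseteq[n]$ and $0\le b_z\le 1$ $(z\in Z)$,
$$\Big|\sum_{y\in S}\sum_{z\in Z}(\Gamma(y,z)-p)\,b_z\Big|\le 2n\sqrt{|Z|}.\tag{1}$$
Indeed the sum is linear in $b$, so its maximum and minimum over $[0,1]^Z$ are attained at some $b\in\{0,1\}^Z$. There it equals $e_\Gamma(S,Z')-p|S||Z'|$ with $Z'\subseteq Z$, and (P) bounds this by $2\sqrt{n\cdot n\cdot|Z|}$.

**Why common neighbors alone are not enough.** To build $C_7$ around an edge $v_5v_6$, we need cloud vertices $v_1,v_3$ with a common neighbor $v_2$. One would attach to each $v$ the set of vertices $w$ having many common neighbors with $v$, and pick $v_1,v_3$ in the set of one vertex $v_0$. But two such vertices may see different parts of $N(v_0)$. If $N(v_0)=P\cup Q$ is a partition into halves, $w_1$ is joined exactly to $P$ and $w_2$ exactly to $Q$, then both belong to the set of $v_0$, yet they have no common neighbor. We should shrink $N(v_0)$ to, say, $P$, and throw away $w_2$. The following notion and lemma do that.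

**Definition (dense pair).** $(X,Y)$ is *$(\varepsilon,\theta)$-dense* if $e_G(X',Y')\ge\theta p|X'||Y'|$ for all $X'\subseteq X$, $Y'\subseteq Y$ with $|X'|\ge\varepsilon|X|$, $|Y'|\ge\varepsilon|Y|$.

Increasing $\varepsilon$ or decreasing $\theta$ preserves the property. Example: if $G=\Gamma$ and $|X||Y|\ge16n/(\varepsilon^2p^2)$, then $(X,Y)$ is $(\varepsilon,\frac12)$-dense. For then $|X'||Y'|\ge16n/p^2$, which is equivalent to $2\sqrt{n|X'||Y'|}\le\frac12p|X'||Y'|$, and (P) applies. Non-example: $X=X_1\cup X_2$, $Y=Y_1\cup Y_2$, all split into halves, with no edges between $X_1$ and $Y_2$. This is not $(\varepsilon,\theta)$-dense for any $\varepsilon\le\frac12$, $\theta>0$ (for nonempty parts).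

**Lemma 4 (cleaning).** Let $J_0,V_0\subseteq[n]$ with $\deg_G(j,V_0)\ge apn$ for all $j\in J_0\ne\emptyset$. Let $0<\theta\le a/4$ and $\varepsilon,c\in(0,1)$. There are $J\subseteq J_0$ and $V\subseteq V_0$ with $|J|\ge(\varepsilon/2)^{1/c}|J_0|$ such that $e_G(J',V')\ge\theta p|J'||V'|$ whenever $J'\subseteq J$, $|J'|\ge\varepsilon|J|$, $V'\subseteq V$, $|V'|\ge cn$. If moreover $p\sqrt{|J|}\ge2/\theta$, then $|V|\ge(a-3\theta)n$.

*Proof.* **Step 1: remove sparse spots until none is left.** Start with $(J_0,V_0)$. Suppose the current pair $(J_i,V_i)$ violates the required property via $J'\subseteq J_i$ and $W_i\subseteq V_i$. Put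
$$J_{i+1}=\{j\in J':\deg_G(j,W_i)<2\theta p|W_i|\},\qquad V_{i+1}=V_i\setminus W_i.$$
Since $e_G(J',W_i)<\theta p|J'||W_i|$, fewer than half of the $j\in J'$ have $\deg_G(j,W_i)\ge2\theta p|W_i|$. So $|J_{i+1}|\ge|J'|/2\ge(\varepsilon/2)|J_i|>0$. The sets $W_i$ are disjoint and have size at least $cn$. So we stop after at most $1/c$ steps, with a pair $(J,V)$ that has the property and $|J|\ge(\varepsilon/2)^{1/c}|J_0|$.

**Step 2: show that $V$ is still large.** Each $j\in J$ survived every step, so $\deg_G(j,V_0\setminus V)\le2\theta p\sum_i|W_i|\le2\theta pn$. Hence $\deg_G(j,V)\ge(a-2\theta)pn$. Summing over $J$ and using $G\subseteq\Gamma$ and (P),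
$$(a-2\theta)pn|J|\le e_\Gamma(J,V)\le p|J||V|+2n\sqrt{|J|}.$$
Divide by $p|J|$: $|V|\ge(a-2\theta)n-2n/(p\sqrt{|J|})$, which is at least $(a-3\theta)n$ if $p\sqrt{|J|}\ge2/\theta$. $\square$

The lower bound on $|V|$ does not depend on $\varepsilon$ or $c$. So we can decide how large the $V$'s are first, and how fine the density should be later.

**Definition (good pair).** For $v\in V(G)$, a pair $(J_v,V_v)$ is *$(\varepsilon,c,\theta)$-good* if $J_v\subseteq N_G(v)$, $V_v\subseteq V(G)$, and $e_G(J',V')\ge\theta p|J'||V'|$ whenever $J'\subseteq J_v$, $|J'|\ge\varepsilon|J_v|$, $V'\subseteq V_v$, $|V'|\ge cn$.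

Suppose $\delta(G)\ge dpn$, $0<\theta\le d/4$, and $p\ge n^{-\kappa}$ with $\kappa\le\frac14$, $n$ large. Apply Lemma 4 with $J_0=N_G(v)$, $V_0=V(G)$, $a=d$. Every $v\in V(G)$ gets an $(\varepsilon,c,\theta)$-good pair with
$$|J_v|\ge\delta pn,\quad\text{where }\delta=(\varepsilon/2)^{1/c}d,\qquad |V_v|\ge(d-3\theta)n.\tag{2}$$
The extra condition holds: $p\sqrt{|J_v|}\ge\sqrt\delta\,p^{3/2}n^{1/2}\ge\sqrt\delta\,n^{1/8}\ge2/\theta$ for $n$ large.

## 3. The seven-cycle at $p=1$, and what breaks for small $p$

Let $p=1$, so $\Gamma=K_n$ (and (P) holds trivially, since $e_\Gamma(S,T)=|S||T|-|S\cap T|$). Let $\delta(G)\ge dn$ and $n$ large. We test the guess for $H=C_7$ by hand. Put $\theta=d/8$, $d_1=d/2$, $\beta=d_1^2/9$, $\varepsilon=\frac14$, $c=\theta\beta/2$, and take good pairs as in (2), so $|V_v|\ge\frac58dn\ge d_1n$.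

**Step 1: find an edge $xy$ and a vertex $v_0$ such that $V_{v_0}$ meets both $V_x$ and $V_y$ in at least $\beta n$ points.** Take a maximal family $v_1,\dots,v_r$ of vertices with $|V_{v_i}\cap V_{v_j}|<\beta n$ for $i\neq j$. Let $r_0=\lceil2/d_1\rceil\le3/d_1$. If $r\ge r_0$, then $r_0$ of these sets have union of size at least $r_0d_1n-\frac12r_0^2\beta n\ge2n-\frac12n>n$, which is impossible. So $r<r_0$. By maximality each vertex $v$ has an index $i$ with $|V_v\cap V_{v_i}|\ge\beta n$ (for $v=v_i$ use $i$ itself). Color $v$ with such an $i$. If $\chi(G)\ge r_0$, some color class contains an edge $xy$. Take $v_0=v_i$ for this color. Put $U=V_x\cap V_{v_0}$ and $U'=V_y\cap V_{v_0}$.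

**Step 2: choose $v_2$.** Fewer than $\varepsilon|J_{v_0}|$ vertices $j\in J_{v_0}$ have $\deg_G(j,U)<\theta|U|$, since otherwise they would violate goodness together with $U$. The same holds for $U'$. So at least $\frac12|J_{v_0}|$ vertices $j$ have at least $\theta\beta n$ neighbors in each of $U$ and $U'$. Choose such a $j\notin\{x,y\}$.

**Step 3: close the cycle.** The set $(N_G(j)\cap U)\setminus\{x,y,j\}$ has at least $cn$ elements and lies in $V_x$. So, by goodness of $(J_x,V_x)$, it sends an edge to $J_x\setminus\{x,y,j\}$. Call this edge $v_3v_4$, with $v_4\in J_x\subseteq N_G(x)$. In the same way, goodness of $(J_y,V_y)$ gives an edge $v_1v_7$ with $v_1\in N_G(j)\cap U'$ and $v_7\in J_y$, avoiding the vertices $x,y,j,v_3,v_4$ already used. Now $j\,v_3\,v_4\,x\,y\,v_7\,v_1\,j$ is a $C_7$. So for $p=1$ and $n$ large, $C_7$-free graphs with $\delta(G)\ge dn$ have $\chi(G)<r_0$.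

Two points of this argument fail in general, and they organize the rest of the lecture.

**Small $p$.** In Step 3 the set $N_G(j)\cap U$ is now only guaranteed to have about $\theta p\beta n$ elements. If $p=o(1)$ this is less than $cn$, and goodness of $(J_x,V_x)$ says nothing about it. Taking $c$ proportional to $p$ in Lemma 4 does not help. With $c=\theta\beta p/2$ and, say, $p=1/\ln n$, the factor $(\varepsilon/2)^{1/c}$ equals $n^{-2\ln(2/\varepsilon)/(\theta\beta)}$. With $\varepsilon=\frac14$ this is less than $1/n$, so the bound on $|J|$ is worthless. We need the density to be *inherited* by neighborhoods. This is Section 4.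

**Larger forests.** Step 1 produces sets that meet one fixed set $V_{v_0}$, but they need not meet each other. If $F'$ contains a path $x\,y\,z$, a cloud vertex may need to lie in both $V_x$ and $V_z$, and these could sit in different halves of $V_{v_0}$. If $F'$ has several components, cloud vertices need sets coming from several trees. This is Section 5.

## 4. Density survives in common neighborhoods

Let $(X,Y)$ be $(\varepsilon,\theta)$-dense. We would like $(N_G(z)\cap X,\,Y)$ to be dense, with worse constants, for all but few $z$ that have enough neighbors in $X$.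

**The first attempt.** Fix $Y'\subseteq Y$ with $|Y'|\ge\varepsilon|Y|$. By density, the set $Q$ of $x\in X$ with $\deg_G(x,Y')<\theta p|Y'|$ has at most $\varepsilon|X|$ elements. By (P), only few $z$ have more than $2\varepsilon p|X|$ neighbors in $Q$. Indeed, enlarge $Q$ inside $X$ until $\lfloor \varepsilon|X|\rfloor$ vertices are reached, and let $Z'$ be the set of these $z$. If $Z'\neq\emptyset$, then $2\varepsilon p|X||Z'|\le e_\Gamma(Q,Z')\le\varepsilon p|X||Z'|+2\sqrt{n\varepsilon|X||Z'|}$, so $|Z'|\le4n/(\varepsilon p^2|X|)$. The trouble is that the bad set $Y'=Y_z$ may depend on $z$. Then $Q=Q_z$ depends on $z$, and (P) gives no control of $\sum_z|N_\Gamma(z)\cap Q_z|$ for arbitrary sets of size at most $\varepsilon|X|$. If $p\le\varepsilon/2$, then for most $z$ one could even take $Q_z=N_\Gamma(z)\cap X$.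

**The way past it.** The sets $Q_z$ are not arbitrary: membership of $x$ in $Q_z$ is decided by the number $\deg_G(x,Y_z)$. Replace the indicator of $Q_z$ by a polynomial of bounded degree in this number. A power $\deg_G(x,Y_z)^r$ is a sum over $r$-tuples $\vec y$ of vertices. For a *fixed* tuple the condition on $x$, that $x$ be adjacent in $G$ to $y_1,\dots,y_r$, does not involve $z$. So (1) applies to each tuple separately.

For $\varepsilon\in(0,1/e]$ and $\theta\in(0,1]$ put $D(\varepsilon,\theta)=\lceil\ln(1/\varepsilon)/\theta\rceil\ge1$.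

**Lemma 5.** Let $\varepsilon\in(0,1/e]$, $\theta\in(0,1]$, $D=D(\varepsilon,\theta)$, $\rho>0$ with $(8D+4)\rho\le\frac14$, $p\ge n^{-\rho}$, $n$ large. Let $X,Z\subseteq[n]$ and, for $z\in Z$, $Y_z\subseteq[n]$, with $|X|,|Y_z|\ge n^{1-\rho}$. Suppose that for every $z\in Z$

(i) $|\{x\in X:\deg_G(x,Y_z)<\theta p|Y_z|\}|\le\varepsilon|X|$, and

(ii) $|\{x\in N_\Gamma(z)\cap X:\deg_G(x,Y_z)<\frac1{2D}p|Y_z|\}|\ge8\varepsilon p|X|$.

Then $|Z|\le n^{1/2}$.

*Proof.* Let $m=|Z|$; we may assume $m\ge1$. Put $g_z(x)=\deg_G(x,Y_z)/(p|Y_z|)\in[0,1/p]$.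

**Step 1: a polynomial that detects low degree.** Let $P(u)=(1-u/2)^{2D}=\sum_{r\le2D}a_ru^r$. It is nonnegative on the real line, and $\sum_r|a_r|=(1+\frac12)^{2D}=(9/4)^D\le3^D$. Moreover:

* For $0\le u<\frac1{2D}$: $P(u)\ge1-Du\ge\frac12$, by Bernoulli's inequality.
* For $0\le u\le2$: $P(u)\le1$.
* For $\theta\le u\le2$: $P(u)\le(1-\theta/2)^{2D}\le e^{-\theta D}\le\varepsilon$.
* For $2<u\le1/p$: $0<u/2-1<u/2$, so $P(u)\le(u/2)^{2D}\le p^{-2D}$.

**Step 2: the vertices of very high degree are negligible.** Let $S_z=\{x\in X:g_z(x)>2\}$. By (P), $2p|S_z||Y_z|\le e_\Gamma(S_z,Y_z)\le p|S_z||Y_z|+2\sqrt{n|S_z||Y_z|}$. Hence $|S_z|\le4n/(p^2|Y_z|)\le4n^{3\rho}$, and $|S_z|p^{-2D}\le4n^{(3+2D)\rho}\le\varepsilon|X|$ for $n$ large, because $|X|\ge n^{1-\rho}$ and $(4+2D)\rho<1$.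

**Step 3: the polynomial sees too much of $N_\Gamma(z)$.** By (ii) and $P\ge0$, each $z$ contributes at least $8\varepsilon p|X|\cdot\frac12$ to the first sum below. For the second sum, split $X$ into the vertices with $g_z<\theta$ (at most $\varepsilon|X|$ by (i), each with $P\le1$), those with $\theta\le g_z\le2$ (each with $P\le\varepsilon$), and $S_z$ (Step 2). Thus
$$\sum_{z\in Z,\,x\in X}\Gamma(x,z)P(g_z(x))\ge4\varepsilon p|X|m,\qquad p\sum_{z\in Z,\,x\in X}P(g_z(x))\le3\varepsilon p|X|m.$$
So
$$\varepsilon p|X|m\le\Delta,\qquad\text{where }\ \Delta=\sum_{z\in Z,\,x\in X}(\Gamma(x,z)-p)\,P(g_z(x)).\tag{3}$$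

**Step 4: bound $\Delta$ from above by decoupling.** Expand $\deg_G(x,Y_z)^r=\sum_{\vec y\in Y_z^r}\prod_iG(x,y_i)$ and let $n_0=\min_z|Y_z|$. Since $(p|Y_z|)^{-r}=(pn_0)^{-r}(n_0/|Y_z|)^r$,
$$\Delta=\sum_ra_r(pn_0)^{-r}\sum_{\vec y\in[n]^r}\ \sum_{\substack{x\in X\\ x\sim_Gy_1,\dots,y_r}}\ \sum_{z\in Z}(\Gamma(x,z)-p)\,\mathbf 1[\vec y\in Y_z^r]\Big(\frac{n_0}{|Y_z|}\Big)^r .$$
For fixed $r$ and $\vec y$, the range of $x$ is one set not depending on $z$, and the weight of $z$ lies in $[0,1]$ and does not depend on $x$. So by (1) the inner double sum is at most $2n\sqrt m$ in absolute value. There are $n^r$ tuples, and $1\le n/(pn_0)\le n^{2\rho}$. Therefore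
$$|\Delta|\le\sum_r|a_r|\Big(\frac n{pn_0}\Big)^r2n\sqrt m\le3^D\,n^{4D\rho}\cdot2n\sqrt m .$$

**Step 5: compare.** With (3) and $p|X|\ge n^{1-2\rho}$ we get $\sqrt m\le(2\cdot3^D/\varepsilon)\,n^{(4D+2)\rho}$. Hence $m\le(4\cdot9^D/\varepsilon^2)\,n^{(8D+4)\rho}\le(4\cdot9^D/\varepsilon^2)\,n^{1/4}\le n^{1/2}$ for $n$ large. $\square$

Now put, for $\varepsilon\in(0,1/e]$ and $\theta\in(0,1]$,
$$\Lambda(\varepsilon,\theta)=\Big(\frac{16\varepsilon}\theta,\ \frac1{4D(\varepsilon,\theta)}\Big).$$
The first coordinate is at least $\varepsilon$. Since $\ln(1/\varepsilon)\ge1$, we have $D(\varepsilon,\theta)\ge1/\theta$, so the second is at most $\theta$.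

**Lemma 6 (inheritance).** Let $\varepsilon\in(0,1/e]$, $\theta\in(0,1]$, and let $(X,Y)$ be $(\varepsilon,\theta)$-dense. Let $\rho>0$ with $(8D(\varepsilon,\theta)+4)\rho\le\frac14$, $p\ge n^{-\rho}$, $|X|\ge n^{1-\rho}$, $\varepsilon|Y|\ge n^{1-\rho}$, $n$ large. For all but at most $n^{1/2}$ vertices $z\in[n]$: if $|N_G(z)\cap X|\ge\theta p|X|$, then $(N_G(z)\cap X,\,Y)$ is $\Lambda(\varepsilon,\theta)$-dense.

*Proof.* Let $D=D(\varepsilon,\theta)$. **Step 1: name the bad vertices.** Let $Z$ be the set of all $z$ for which there are $X_z^*\subseteq N_\Gamma(z)\cap X$ with $|X_z^*|\ge16\varepsilon p|X|$ and $Y_z\subseteq Y$ with $|Y_z|\ge16\varepsilon|Y|$ such that $e_G(X_z^*,Y_z)<\frac1{4D}p|X_z^*||Y_z|$. Fix such sets for each $z\in Z$.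

**Step 2: there are few, by Lemma 5.** For (i): if the set $\{x\in X:\deg_G(x,Y_z)<\theta p|Y_z|\}$ had more than $\varepsilon|X|$ elements, it would violate density together with $Y_z$. For (ii): fewer than half of the $x\in X_z^*$ can have $\deg_G(x,Y_z)\ge\frac1{2D}p|Y_z|$. So at least $8\varepsilon p|X|$ vertices $x\in N_\Gamma(z)\cap X$ have $\deg_G(x,Y_z)<\frac1{2D}p|Y_z|$. The sizes are right, since $|Y_z|\ge16\varepsilon|Y|\ge n^{1-\rho}$. Lemma 5 gives $|Z|\le n^{1/2}$.

**Step 3: the other vertices inherit.** Let $z\notin Z$ with $|N_G(z)\cap X|\ge\theta p|X|$. A subset of $N_G(z)\cap X$ of relative size at least $16\varepsilon/\theta$ has at least $16\varepsilon p|X|$ elements and lies in $N_\Gamma(z)\cap X$. A subset of $Y$ of relative size at least $16\varepsilon/\theta$ has at least $16\varepsilon|Y|$ elements. Since $z\notin Z$, the density inequality with constant $\frac1{4D}$ holds between them. $\square$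

We shall apply Lemma 6 a bounded number of times in a row, so we must check that $\varepsilon$ stays small although $\theta$ deteriorates. It does, because $1/\theta$ grows only by factors logarithmic in $1/\varepsilon_0$.

**Lemma 7 (iterates).** Let $\theta_0\in(0,1]$, $M\ge1$ and $\eta\in(0,1/e]$. For all sufficiently small $\varepsilon_0>0$ the iterates $(\varepsilon_i,\theta_i)=\Lambda^i(\varepsilon_0,\theta_0)$ are defined and satisfy $\varepsilon_i\le\eta$ for all $i\le M$.

*Proof.* Let $\lambda=8\ln(1/\varepsilon_0)$. Take $\varepsilon_0\le\eta$ so small that $\varepsilon_016^i\lambda^{i^2}\theta_0^{-i}\le\eta$ for all $i\le M$. This holds for all sufficiently small $\varepsilon_0$, since $\varepsilon_0$ times any fixed power of $\ln(1/\varepsilon_0)$ tends to $0$. We use induction on $i$. Suppose $\varepsilon_j\le\eta\le1/e$ for all $j<i$; then $(\varepsilon_i,\theta_i)$ is defined. For $j<i$ we have $\ln(1/\varepsilon_j)/\theta_j\ge1$, so rounding up at most doubles it, and $\varepsilon_j\ge\varepsilon_0$. Hence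
$$\frac1{\theta_{j+1}}=4D(\varepsilon_j,\theta_j)\le\frac{8\ln(1/\varepsilon_j)}{\theta_j}\le\frac\lambda{\theta_j},$$
so $1/\theta_j\le\lambda^j/\theta_0$ for $j\le i$. Therefore, since $\lambda\ge1$, $\varepsilon_i=16^i\varepsilon_0\prod_{j<i}\theta_j^{-1}\le\varepsilon_016^i\lambda^{i^2}\theta_0^{-i}\le\eta$. $\square$

## 5. Trees whose color classes have overlapping sets

Now forget the edges between the $J_v$ and $V_v$. We have a graph $K$ of large chromatic number and a set $V_x\subseteq[n]$ of linear size for each vertex $x$. What can be forced?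

**What cannot be forced.** We cannot ask for an edge $xy$ with $V_x\cap V_y\ne\emptyset$. Let $3r\mid n$, split $[n]$ into $3r$ equal blocks, and let $K$ be the Kneser graph whose vertices are the $r$-sets of blocks, adjacent when disjoint. By Lovász's theorem $\chi(K)=3r-2r+2=r+2$. Let $V_x$ be the union of the blocks of $x$. Then $|V_x|=n/3$ and $V_x\cap V_y=\emptyset$ for all edges $xy$, while $\chi(K)$ is as large as we like. So the two color classes of a tree must be kept apart. This is where Lemma 2(b) enters: a cloud vertex needs only one color class of each component of $F'$. The right demand is then: several disjoint trees such that, however we choose one color class from each, all the sets $V_u$ over the chosen vertices have a large intersection.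

**How to force a large intersection over one color class.** For a point $w\in[n]$ let $S_w=\{x:w\in V_x\}$. A tree with one class inside $S_w$ and the other inside $S_{w'}$ has the point $w$ in all sets of the first class and $w'$ in all sets of the second. One such tree for one pair $(w,w')$ gives intersections with at least one point only. But if *one* tree works for a positive proportion of all pairs $(w,w')$, the intersections are linear. So we want a probability distribution on copies of the tree, chosen without looking at $(w,w')$, that hits $(S_w,S_{w'})$ with probability bounded below on average. Counting copies relative to a power of $|V(K)|$ is useless, since $K$ may be very sparse. The tree-indexed random walk is suitable.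

**Lemma 8.** Let $T$ be a tree with $e\ge1$ edges and color classes $A,B$. Let $K$ be a finite non-empty graph with minimum degree at least $N$. Let $(\mathcal A,\mathcal B)$ be a random pair of subsets of $V(K)$ with $\mathbb P(x\in\mathcal A,\,y\in\mathcal B)\ge q>0$ for every ordered pair $(x,y)$ with $xy\in E(K)$. If $N\ge|T|^2q^{-e}$, there is an injective homomorphism $\varphi:T\to K$ with $\mathbb P(\varphi(A)\subseteq\mathcal A,\ \varphi(B)\subseteq\mathcal B)\ge\frac12q^e$.

*Proof.* **Step 1: the random homomorphism.** Let $E=2e(K)$. Choose a random homomorphism $\varphi$, independent of $(\mathcal A,\mathcal B)$: a root in $A$ is mapped to $x$ with probability $\deg(x)/E$, and each child is mapped to a uniform neighbor of its parent's image. A vertex $u$ with $r$ children contributes $\deg(h(u))^{-r}$ to the probability of $h$. Here $r=d_T(u)$ for the root and $r=d_T(u)-1$ otherwise. So the law is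
$$\Phi(h)=\frac1E\prod_{u\in T}\deg(h(u))^{1-d_T(u)} .$$

**Step 2: for fixed sets, a lower bound on the hitting probability.** Fix $(\mathcal A,\mathcal B)$. Let $\mathcal E=\{(x,y):xy\in E(K),\,x\in\mathcal A,\,y\in\mathcal B\}$ and $\alpha=|\mathcal E|/E$. Let $a(x)$ and $b(y)$ be the numbers of pairs of $\mathcal E$ with first coordinate $x$, respectively second coordinate $y$. We claim that
$$\Phi\big(h(A)\subseteq\mathcal A,\ h(B)\subseteq\mathcal B\big)\ge\alpha^e.\tag{4}$$
As a check by hand, if $T$ is one edge, the left side is $\alpha$. If $T$ is a path on three vertices with both ends in $A$, it is $\sum_y\frac{\deg(y)}E\big(\frac{b(y)}{\deg(y)}\big)^2$, and this is at least $\alpha^2$ by the Cauchy–Schwarz inequality $(\sum_yb(y))^2\le\sum_y\frac{b(y)^2}{\deg(y)}\cdot\sum_y\deg(y)$.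

In general, assume $\alpha>0$. Let $\Psi$ be the law of the random homomorphism whose root has law $a(\cdot)/|\mathcal E|$ and in which each child is uniform among the $\mathcal E$-neighbors of its parent's image. If a vertex of $A$ has law $a/|\mathcal E|$, then a child takes the value $y$ with probability $\sum_{x:(x,y)\in\mathcal E}\frac{a(x)}{|\mathcal E|}\cdot\frac1{a(x)}=\frac{b(y)}{|\mathcal E|}$, and similarly from $B$ to $A$. So by induction every $A$-vertex has law $a/|\mathcal E|$ and every $B$-vertex has law $b/|\mathcal E|$. As in Step 1, on its support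
$$\Psi(h)=\frac1{|\mathcal E|}\prod_{u\in A}a(h(u))^{1-d_T(u)}\prod_{u\in B}b(h(u))^{1-d_T(u)} .$$
The support consists of homomorphisms in the event of (4). So the left side of (4) is at least $\sum_{h\in\operatorname{supp}\Psi}\Phi(h)=\mathbb E_\Psi(\Phi/\Psi)\ge\exp\mathbb E_\Psi\ln(\Phi/\Psi)$, by Jensen's inequality. Writing $f=a$ for $u\in A$ and $f=b$ for $u\in B$,
$$\mathbb E_\Psi\ln\frac\Phi\Psi=\ln\alpha+\sum_u(d_T(u)-1)\,\mathbb E_\Psi\ln\frac{f(h(u))}{\deg h(u)} .$$
Since $\frac{f(x)}{\deg(x)}=\alpha\cdot\frac{f(x)/|\mathcal E|}{\deg(x)/E}$ and $h(u)$ has law $f/|\mathcal E|$ under $\Psi$, each expectation equals $\ln\alpha$ plus the relative entropy of the law $f/|\mathcal E|$ with respect to the law $\deg/E$. Relative entropy is nonnegative, so each expectation is at least $\ln\alpha$. All coefficients $d_T(u)-1$ are nonnegative, and $1+\sum_u(d_T(u)-1)=1+2e-(e+1)=e$. So $\mathbb E_\Psi\ln(\Phi/\Psi)\ge e\ln\alpha$, which proves (4). For $\alpha=0$, (4) is trivial.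

**Step 3: average over the sets.** By hypothesis $\mathbb E\alpha=\frac1E\sum_{(x,y)}\mathbb P(x\in\mathcal A,y\in\mathcal B)\ge q$. Hence $\mathbb P(\varphi(A)\subseteq\mathcal A,\varphi(B)\subseteq\mathcal B)\ge\mathbb E\alpha^e\ge(\mathbb E\alpha)^e\ge q^e$, by convexity.

**Step 4: discard the non-injective maps and fix one map.** For $u\ne u'$ in $T$ we have $\mathbb P(\varphi(u)=\varphi(u'))\le1/N$, because the one chosen later is uniform on at least $N$ vertices given the past. So $\varphi$ is non-injective with probability at most $|T|^2/(2N)\le q^e/2$. With probability at least $q^e/2$, therefore, $\varphi$ is injective with $\varphi(A)\subseteq\mathcal A$, $\varphi(B)\subseteq\mathcal B$. Since $\varphi$ is independent of $(\mathcal A,\mathcal B)$, this probability is $\sum_h\Phi(h)\,\mathbb P(h(A)\subseteq\mathcal A,h(B)\subseteq\mathcal B)$ over injective $h$. It is a sum of terms with total weight at most $1$, so some injective $h$ has the required property. $\square$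

To get several trees we iterate: the next tree must split every set $W_s$ already obtained. It can do so if the sets $V_x$ of the vertices still available meet every $W_s$ substantially. If too many vertices $x$ have $V_x$ almost disjoint from some $W_s$, we throw away $W_s$ and restart with these vertices, having lost almost nothing of their $V_x$. A simple instance: if $V_x$ is the left half of $[n]$ on one part of $K$ and the right half on the other, we must move to one part.

**Lemma 9 (shattering).** Let $d_1\in(0,1]$, $\ell\ge1$, and let $T$ be a tree with classes $A,B$ and $e\ge1$ edges. There are $c_*\in(0,1)$ and $C_1$, depending only on $d_1,\ell,T$, such that the following holds. Let $K$ be a finite graph with $\chi(K)\ge C_1$ and let $V_x\subseteq[n]$, $|V_x|\ge d_1n$, for $x\in V(K)$. Then there are vertex-disjoint copies $\varphi_1(T),\dots,\varphi_\ell(T)$ of $T$ in $K$ such that for every $s\in\{A,B\}^\ell$ the set $W_s=\bigcap_i\bigcap_{u\in s_i}V_{\varphi_i(u)}$ has size at least $c_*n$.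

*Proof.* **Step 1: constants.** Let
$$\gamma_0=\frac{d_1}2,\qquad\tau_k=\frac{\gamma_kd_1}{2\ell},\qquad\gamma_{k+1}=\tfrac12\tau_k^{2^{k+1}e},\qquad c_*=\gamma_\ell .$$
Let $N\ge\max_{k<\ell}|T|^2\tau_k^{-2^{k+1}e}$ be an integer and $R=\sum_{k<\ell}\lfloor1/\gamma_k\rfloor$. Let $Q(0)=1$, $Q(r)=2^\ell Q(r-1)+\ell|T|+N+1$, and $C_1=Q(R+1)$.

**Step 2: the setup of a round.** We proceed in rounds, each one ending in success or in a restart. After $i$ restarts we hold $U\subseteq[n]$ and an induced subgraph $K'\subseteq K$ with $\chi(K')\ge Q(R+1-i)$. Initially $i=0$, $U=[n]$, $K'=K$. In a round, set $W_\emptyset=U$. At stage $k\in\{0,\dots,\ell-1\}$ we have disjoint copies $T_1,\dots,T_k$ of $T$ in $K'$ and sets $W_s\subseteq U$, $s\in\{A,B\}^k$, with $|W_s|\ge\gamma_kn$; for $k=0$ this will be shown in Step 3. Let $\mathrm{Bad}_s=\{x\in V(K'):|V_x\cap W_s|<\tau_kn\}$.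

**Step 3: restarts, and why they are few and harmless.** If $\chi(K'[\mathrm{Bad}_s])\ge Q(R-i)$ for some $s$, start a new round with $U\setminus W_s$, $K'[\mathrm{Bad}_s]$ and $i+1$. Call this a restart of level $k$. The sets removed from $[n]$ in all restarts are disjoint, and those of level $k$ have size at least $\gamma_kn$. So there are at most $\lfloor1/\gamma_k\rfloor$ restarts of level $k$ and at most $R$ in total. In particular this case cannot occur when $i=R$. Every vertex $x$ of the current $K'$ was in the corresponding set $\mathrm{Bad}_s$ at every restart so far, so each set removed at level $k$ took fewer than $\tau_kn$ points from $V_x$. Hence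
$$|V_x\setminus U|\le\sum_{k<\ell}\gamma_k^{-1}\tau_kn=\ell\cdot\frac{d_1}{2\ell}n=\frac{d_1n}2 .$$
As $\chi(K')\ge1$, $K'$ has a vertex $x$, and $|U|\ge|V_x\cap U|\ge d_1n/2=\gamma_0n$ at the start of every round.

**Step 4: otherwise, find the next tree.** Delete from $K'$ all $\mathrm{Bad}_s$, $s\in\{A,B\}^k$, and $V(T_1),\dots,V(T_k)$. The chromatic number of what is left is at least $Q(R+1-i)-2^kQ(R-i)-\ell|T|\ge N+1$. A graph all of whose non-empty subgraphs have a vertex of degree less than $N$ is $N$-colorable. So there is a non-empty subgraph $K''$ of minimum degree at least $N$. Take independent uniform points $w_s^A,w_s^B\in[n]$ for $s\in\{A,B\}^k$, and let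
$$\mathcal A=\{x\in V(K''):w_s^A\in V_x\cap W_s\ \forall s\},\qquad\mathcal B=\{x\in V(K''):w_s^B\in V_x\cap W_s\ \forall s\} .$$
No vertex of $K''$ lies in any $\mathrm{Bad}_s$, so for all $x,y\in V(K'')$, $\mathbb P(x\in\mathcal A,y\in\mathcal B)=\prod_s\frac{|V_x\cap W_s|}n\cdot\frac{|V_y\cap W_s|}n\ge\tau_k^{2\cdot2^k}$. Apply Lemma 8 to $K''$ with $q=\tau_k^{2^{k+1}}$; by choice $N\ge|T|^2q^{-e}$. It gives a copy $T_{k+1}=\varphi_{k+1}(T)$, disjoint from $T_1,\dots,T_k$, such that
$$\prod_s\frac1n\Big|W_s\cap\bigcap_{u\in A}V_{\varphi_{k+1}(u)}\Big|\cdot\frac1n\Big|W_s\cap\bigcap_{u\in B}V_{\varphi_{k+1}(u)}\Big|\ \ge\ \tfrac12\tau_k^{2^{k+1}e}=\gamma_{k+1},$$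
since the left side is exactly $\mathbb P(\varphi_{k+1}(A)\subseteq\mathcal A,\varphi_{k+1}(B)\subseteq\mathcal B)$. Each factor is at most $1$, hence each is at least $\gamma_{k+1}$. These sets are $W_{(s,A)}$ and $W_{(s,B)}$ for stage $k+1$.

**Step 5: conclude.** As there are at most $R$ restarts, some round completes all $\ell$ stages. Its final sets are contained in the sets $W_s$ of the lemma and have size at least $\gamma_\ell n=c_*n$. $\square$

## 6. Complete bipartite pieces

Given the trees, let $L$ be the set of their vertices. We need room for $J$ and $I$: a $t$-set $J_v^\circ\subseteq N_G(v)$ for each $v\in L$, and a $t$-set $I_s^\circ\subseteq W_s$ for each combination $s$, with all edges between $J_v^\circ$ and $I_s^\circ$ whenever $v$ is one of the vertices whose sets are intersected in $W_s$. We choose the vertices of the $J_v^\circ$ one at a time and shrink $W_s$ to the neighborhoods of the chosen vertices. Lemma 6 keeps the pairs dense although the sets become sparse.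

**Lemma 10.** Let $t,h,\sigma\ge1$ be integers, $\theta\in(0,1]$, $c_*\in(0,1)$, $d\in(0,1]$. For all sufficiently small $\varepsilon_0$ and all $c\in(0,\varepsilon_0c_*]$ there is $\kappa\in(0,\frac14]$ such that the following holds for $p\ge n^{-\kappa}$, $n$ large. Let $L\subseteq V(G)$, $|L|\le h$, and let $(J_v,V_v)$, $v\in L$, be $(\varepsilon_0,c,\theta)$-good pairs with $|J_v|\ge\delta pn$, where $\delta=(\varepsilon_0/2)^{1/c}d$. Let $(L_s,W_s)_{s\in\mathcal S}$, $|\mathcal S|\le\sigma$, satisfy $L_s\subseteq L$, $W_s\subseteq V(G)$, $W_s\subseteq\bigcap_{v\in L_s}V_v$, $|W_s|\ge c_*n$. Then there are $t$-sets $J_v^\circ\subseteq N_G(v)$ $(v\in L)$ and $I_s^\circ\subseteq W_s$ $(s\in\mathcal S)$, pairwise disjoint and disjoint from $L$, with $G$ complete between $J_v^\circ$ and $I_s^\circ$ whenever $v\in L_s$.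

*Proof.* **Step 1: constants.** Let $M=th$ and $\theta_0=\theta$. By Lemma 7, for all sufficiently small $\varepsilon_0$ the iterates $(\varepsilon_i,\theta_i)=\Lambda^i(\varepsilon_0,\theta_0)$ satisfy $\varepsilon_i\le\min(\frac1e,\frac1{4\sigma})$ for $i\le M$. Let $\rho\in(0,1)$ satisfy $(8D(\varepsilon_i,\theta_i)+4)\rho\le\frac14$ for all $i\le M$, and let $\kappa=\min\big(\rho/(2(M+2)),\frac14\big)$.

**Step 2: the invariant.** We choose vertices $j$ one at a time, $t$ of them for each $v\in L$, so at most $M$ in total. We keep sets $X_s$, with $X_s=W_s$ at the start, such that after $i$ steps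
$$(X_s,J_v)\text{ is }(\varepsilon_i,\theta_i)\text{-dense for all }s\in\mathcal S,\ v\in L_s,\qquad|X_s|\ge c_*\theta_0\theta_1\cdots\theta_{i-1}p^in.\tag{5}$$
For $i=0$: a subset of $W_s$ of relative size at least $\varepsilon_0$ has at least $\varepsilon_0c_*n\ge cn$ elements and lies in $V_v$, so goodness gives the density.

**Step 3: choose the next vertex.** Suppose (5) holds after $i<M$ steps, and the next vertex is to be chosen for $v\in L$. We want $j\in J_v\setminus L$, not chosen before, such that

* $|N_G(j)\cap X_s|\ge\theta_ip|X_s|$ for all $s$ with $v\in L_s$;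
* $j$ is not one of the at most $n^{1/2}$ exceptional vertices of Lemma 6 for any pair $(X_s,J_{v'})$ with $v'\in L_s$.

Lemma 6 is applicable to these pairs for $n$ large. Indeed $|X_s|\ge\mathrm{const}\cdot n^{1-M\kappa}\ge n^{1-\rho}$ since $M\kappa<\rho/2$. Also $\varepsilon_i|J_{v'}|\ge\varepsilon_0\delta n^{1-\kappa}\ge n^{1-\rho}$, and $p\ge n^{-\kappa}\ge n^{-\rho}$. The first condition excludes, for each $s$ with $v\in L_s$, at most $\varepsilon_i|J_v|$ vertices $j\in J_v$, since more would violate the density of $(X_s,J_v)$. There are at most $\sigma h$ pairs in the second condition. So the number of excluded vertices is at most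
$$\sigma\varepsilon_i|J_v|+\sigma hn^{1/2}+h+M\le\tfrac14|J_v|+\sigma hn^{1/2}+h+M<|J_v|,$$
because $|J_v|\ge\delta pn\ge\delta n^{3/4}$ and $n$ is large. Thus $j$ exists.

**Step 4: update.** Replace $X_s$ by $N_G(j)\cap X_s$ for all $s$ with $v\in L_s$, and leave the other $X_s$ unchanged. For the changed $X_s$, Lemma 6 gives that all pairs $(X_s,J_{v'})$, $v'\in L_s$, are $(\varepsilon_{i+1},\theta_{i+1})$-dense, and the size drops by a factor of at least $\theta_ip$, that is, to at least $\theta_ip$ times the old size. For the unchanged ones (5) persists by monotonicity, since $\varepsilon_{i+1}\ge\varepsilon_i$, $\theta_{i+1}\le\theta_i$ and $\theta_ip\le1$.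

**Step 5: read off the sets.** Let $J_v^\circ$ be the set of the $t$ vertices chosen for $v$; it lies in $J_v\subseteq N_G(v)$. At the end $|X_s|\ge n^{1-\rho}\to\infty$ for each $s$. So for $n$ large we can choose disjoint $t$-sets $I_s^\circ\subseteq X_s\subseteq W_s$ avoiding $L$ and all $J_v^\circ$. If $v\in L_s$, then $X_s$ was cut down to the $G$-neighborhood of each vertex of $J_v^\circ$, so every vertex of the final $X_s$ is adjacent in $G$ to every vertex of $J_v^\circ$. $\square$

## 7. Assembling $H$

*Proof of Theorem 1.* Let $I,J,F'$ be as in Lemma 2, and recall $0<d\le1$.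

**Step 1: fix the parameters, in an order that avoids circularity.** All of them depend only on $H$ and $d$.

* Let $t=|V(H)|$, let $k\ge0$ be the number of components of $F'$, and let $\ell=k+1$. The extra tree serves the vertices of $J$ without neighbor in $F'$, such as $v_2$ in $C_7$.
* Let $T$ be a tree with at least one edge containing every component of $F'$ as a subtree. For instance, join a new vertex to one vertex of each component and to one further new vertex. Let $A,B$ be its color classes.
* Let $\theta=d/8$ and $d_1=d/2$. Take $c_*,C_1$ from Lemma 9 for $(d_1,\ell,T)$.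
* Take $\varepsilon_0\in(0,1)$ sufficiently small for Lemma 10 with $h=\ell|T|$, $\sigma=2^\ell$ and these $t,\theta,c_*,d$. Let $c=\varepsilon_0c_*$, let $\kappa$ be given by Lemma 10, and put $C=C_1$.

**Step 2: apply the lemmas.** Let $p\ge n^{-\kappa}$, assume (P), and let $n$ be large, $G\subseteq\Gamma$, $\delta(G)\ge dpn$ and $\chi(G)>C_1$. We show that $H\subseteq G$. For every $v\in V(G)$ take the $(\varepsilon_0,c,\theta)$-good pair from (2); this is allowed as $\theta\le d/4$ and $\kappa\le\frac14$. Then $|J_v|\ge\delta pn$ and $|V_v|\ge(d-\frac38d)n\ge d_1n$. Lemma 9 with $K=G$ gives disjoint copies $T_i=\varphi_i(T)$, $i\le\ell$, in $G$ with $|W_s|\ge c_*n$ for all $s\in\{A,B\}^\ell$. Apply Lemma 10 with $L=\bigcup_iV(T_i)$, $\mathcal S=\{A,B\}^\ell$ and $L_s=\bigcup_i\varphi_i(s_i)$. Indeed $W_s=\bigcap_{v\in L_s}V_v\subseteq V(G)$, where $L_s\ne\emptyset$ because $A,B\ne\emptyset$. We obtain $J_v^\circ$ $(v\in L)$ and $I_s^\circ$ $(s\in\mathcal S)$.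

**Step 3: define the embedding.**

* *The forest $F'$.* Map the $i$-th component of $F'$ into $T_i$, $i\le k$, by a fixed embedding into $T$ followed by $\varphi_i$.
* *The set $J$.* Map the vertices of $J$ whose $F'$-neighbor is mapped to $v$ injectively into $J_v^\circ$. Map the vertices of $J$ with no neighbor in $F'$ injectively into $J_{v_0}^\circ$, where $v_0\in\varphi_\ell(A)$ is fixed.
* *The cloud $I$.* Let $i'\in I$. For $i\le k$, consider the $J$-neighbors of $i'$ whose $F'$-neighbor lies in the $i$-th component. By Lemma 2(b) all these $F'$-neighbors lie in one color class of that component. A component is connected, so its embedding into $T$ sends each of its color classes into one of $A,B$. Hence these $F'$-neighbors are mapped into $\varphi_i(s_i)$ for a single class $s_i=s_i(i')\in\{A,B\}$ (arbitrary if there are none). Put $s_\ell(i')=A$, and map $i'$ into $I_{s(i')}^\circ$, injectively overall.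

**Step 4: the map is injective.** The set $L$, the sets $J_v^\circ$ and the sets $I_s^\circ$ are pairwise disjoint, and the latter two kinds have size $t=|V(H)|$, so there is room. Since $T_\ell$ contains no image of $F'$, the vertex $v_0$ differs from every image of a vertex of $F'$, so the two rules for $J$ use different sets.

**Step 5: all edges of $H$ are present.** Edges inside $F'$ are mapped to edges of the trees $T_i$. Edges between $F'$ and $J$ are present because $J_v^\circ\subseteq N_G(v)$. Let $j\in J$ be adjacent to $i'\in I$, and let $j$ be mapped into $J_v^\circ$. If $j$ has a neighbor in $F'$, in the $i$-th component say, then $v$ is the image of that neighbor, and $v\in\varphi_i(s_i(i'))\subseteq L_{s(i')}$ by the choice of $s(i')$. If not, then $v=v_0\in\varphi_\ell(A)\subseteq L_{s(i')}$, because $s_\ell(i')=A$. In both cases $G$ is complete between $J_v^\circ$ and $I_{s(i')}^\circ$ by Lemma 10, so the images of $j$ and $i'$ are adjacent. By Lemma 2(a) $H$ has no other edges. So $H\subseteq G$.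

**Step 6: return to the random graph.** Whenever (P) holds and $n$ is large, every $H$-free $G\subseteq\Gamma$ with $\delta(G)\ge dpn$ therefore satisfies $\chi(G)\le C$. By Lemma 3, (P) holds w.h.p. This proves Theorem 1. With the remark after its statement, $\delta_\chi(H,p)=0$ for every thundercloud-forest graph $H$ whenever $p=o(1)$ and $p=n^{-o(1)}$. $\blacksquare$
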